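# Two colors that destroy every symmetry: graphs of infinite minimum degree

## 1. At most $2^\alpha$ vertices of degree $\alpha$ force $D'\le 2$

We work in ZFC. For a graph $G=(V,E)$ write $d(v)$ for the degree of $v$ and $V_\alpha=\{v\in V: d(v)=\alpha\}$.

**Theorem A.** If $G$ has infinite minimum degree and $|V_\alpha|\le 2^\alpha$ for every infinite cardinal $\alpha$, then $D'(G)\le 2$. Hence $D'(G)=1$ if $G$ is asymmetric, and $D'(G)=2$ otherwise.

Let us unpack this. Graphs are simple, undirected, and have $V\ne\emptyset$.

**Definition (edge coloring, distinguishing index).** An edge coloring of $G$ is any function from $E$ to a set of colors; it need not be proper. An automorphism $\varphi$ of $G$ preserves the coloring if it maps every edge to an edge of the same color. The distinguishing index $D'(G)$ is the least cardinal $d$ such that some edge coloring with $d$ colors is preserved only by the identity. The graph $G$ is asymmetric if its only automorphism is the identity.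

When all degrees are infinite, $D'(G)$ exists. Give all edges different colors: an automorphism preserving this coloring maps each edge to itself, and each vertex $v$ is the common end of two edges, so $v$ is fixed. Since $E\neq\emptyset$, one color is the least conceivable number, and a coloring with one color is preserved by every automorphism. So $D'(G)=1$ exactly when $G$ is asymmetric. This is why the second sentence of Theorem A follows from the first.

*Example.* Let $G=K_{\aleph_0}$ with vertex set $\{0,1,2,\dots\}$. Color the edges $\{n,n+1\}$ red and all other edges blue. A color-preserving automorphism is an automorphism of the red one-way infinite path. That path has exactly one vertex of degree $1$, namely $0$, so $0$ is fixed, and then $n$ is fixed because it is the only vertex at red distance $n$ from $0$. So $D'(K_{\aleph_0})=2$.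

It is known that the hypotheses of Theorem A give $D'(G)\le 3$. The question whether they give $D'(G)\le 2$ comes from Marcin Stawiski and Trevor M. Wilson, "The distinguishing index of graphs with infinite minimum degree", arXiv:2208.08271 (2022). Theorem A answers it: yes. Two further theorems treat other numbers of colors and show that the counting condition cannot be relaxed.

**Theorem B.** Let $\kappa\ge 2$ be a cardinal. If $G$ has infinite minimum degree and $|V_\alpha|\le\kappa^\alpha$ for every infinite cardinal $\alpha$, then $D'(G)\le\kappa$.

**Theorem C.** Let $\kappa\ge 2$ be a cardinal and $\alpha$ an infinite cardinal.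

1. An $\alpha$-regular graph $G$ (not necessarily connected) has $D'(G)\le\kappa$ if and only if $|V|\le\kappa^\alpha$. So $D'(G)=1$ if $G$ is asymmetric, and $D'(G)=\min\{\kappa\ge 2:\kappa^\alpha\ge |V|\}$ otherwise.
2. For $\lambda\ge\alpha$, $D'(K_{\alpha,\lambda})=\min\{\kappa\ge 2:\kappa^\alpha\ge\lambda\}$.
3. Let $f$ assign a cardinal to each infinite cardinal. The statement "every graph of infinite minimum degree with $|V_\gamma|\le f(\gamma)$ for all infinite $\gamma$ has $D'\le\kappa$" holds if and only if $f(\gamma)\le\kappa^\gamma$ for all infinite $\gamma$.

Most of the lecture proves Theorem A. Theorem B reuses all the machinery with a different coloring, and Theorem C is then short.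

## 2. Cardinal arithmetic and the notion of support

Cardinals are initial ordinals, so a cardinal is the set of all smaller ordinals, and $\omega=\aleph_0$. We use these textbook facts.

- **(F1)** For an infinite cardinal $\lambda$, a union of at most $\lambda$ sets of size at most $\lambda$ has size at most $\lambda$. A set of size $\lambda$ has exactly $\lambda$ finite subsets and $\lambda$ finite sequences.
- **(F2)** Let $\lambda$ be infinite, let $g$ assign to each vertex a set of at most $\lambda$ vertices, and let $|Z|\le\lambda$. The smallest set $X\supseteq Z$ with $g(v)\subseteq X$ for all $v\in X$ has size at most $\lambda$: put $Z_0=Z$, $Z_{n+1}=Z_n\cup\bigcup_{v\in Z_n}g(v)$, $X=\bigcup_n Z_n$. We call $X$ the closure of $Z$ under $g$.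
- **(F3)** Let $\alpha$ be infinite and $\kappa\ge2$. Then $\kappa^\alpha>\alpha$, $\kappa^\alpha\cdot\alpha=\kappa^\alpha$ and $(\kappa+1)^\alpha=\kappa^\alpha$, and $\kappa^\alpha$ is nondecreasing in $\alpha$. If $\kappa$ is finite, $\kappa^\alpha=2^\alpha$. A set of size $\alpha$ has $2^\alpha$ subsets of size $\alpha$: split it into halves $U_1,U_2$ of size $\alpha$ and take $U_1\cup Z$ for all $Z\subseteq U_2$.
- **(F4)** For an infinite cardinal $\beta$ there are at most $\beta$ infinite cardinals $\gamma\le\beta$, since those below $\beta$ are elements of $\beta$.

If $e:\delta\to Y$ is a bijection from a cardinal $\delta$ and $\rho$ is an ordinal, we write $e[\rho]=\{e(\eta):\eta<\min(\rho,\delta)\}$. Thus $|e[\rho]|\le|\rho|$, and $e[\rho]=Y$ as soon as $\rho\ge\delta$.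

From now on $G$ has infinite minimum degree. Let $N(v)$ be the neighborhood of $v$.

**Definition (higher neighbors, support).** Let $N^+(v)=\{u\in N(v): d(u)>d(v)\}$. A vertex $v$ is supported by $X\subseteq V$ if $|N^+(v)\cap X|=d(v)$.

Since $|N^+(v)|\le d(v)$, a vertex supported by $X$ is supported by every larger set.

*Example.* Let $\lambda>\omega$ and let $K_{\omega,\lambda}$ have sides $M$ with $|M|=\omega$ and $Z$ with $|Z|=\lambda$. Vertices of $Z$ have degree $\omega$ and vertices of $M$ have degree $\lambda$. Each $z\in Z$ has $N^+(z)=M$, so $z$ is supported by every infinite subset of $M$. For $u\in M$ we have $N^+(u)=\emptyset$, so $u$ is supported by nothing.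

## 3. Copies of $K_{\aleph_0}$ and the graphs $K_{\omega,\lambda}$ by hand

*Disjoint copies of $K_{\aleph_0}$.* Let $G$ consist of $\mu$ disjoint copies of $K_{\aleph_0}$, so $|V_\omega|=\mu\cdot\omega$, and suppose first that $\mu\le 2^{\omega}$. One red path in each copy is not enough, as copies can be swapped. We need red spanning graphs that are connected, rigid, and pairwise non-isomorphic. For a nonempty $X\subseteq\{2,3,4,\dots\}$ take the path $0,1,2,\dots$ and attach one extra leaf to each $n\in X$. The vertices of degree $3$ are exactly those of $X$. The vertex $0$ is the only leaf with no neighbor of degree $3$, so every isomorphism between two such trees preserves it. At distance $k+1$ from $0$ there is the path vertex $k+1$, which is not a leaf, and possibly one leaf attached to $k$. So the tree is rigid, and $X$ can be read off as the set of distances from $0$ of the degree-$3$ vertices. There are $2^\omega$ sets $X$, so we can give each copy its own tree, and two colors suffice.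

If $\mu>2^\omega$, two colors fail. Identify every copy with $\omega$: there are only $2^\omega$ colorings of the edges of $K_{\aleph_0}$, so two copies are colored identically, and exchanging them is a nontrivial color-preserving automorphism.

*The graphs $K_{\omega,\lambda}$ with $\omega<\lambda\le 2^\omega$.* Let $M=\omega$. Assign distinct subsets $C(z)\subseteq\omega$ to the vertices $z\in Z$: use all initial segments $\{0,\dots,n\}$ and, for the remaining $\lambda$ vertices, distinct infinite sets. Color $zu$ red if $u\in C(z)$. An automorphism preserves the two sides, because their degrees differ, and a color-preserving one acts on $M$ by a permutation that maps the family of sets $C(z)$ onto itself. It preserves the finite members, hence fixes each $\{0,\dots,n\}$, hence fixes every $n$. So it fixes $M$ pointwise, and since the $C(z)$ are distinct, it fixes $Z$ pointwise. If $\lambda>2^\omega$, two vertices of $Z$ have the same red neighborhood in every $2$-coloring, and the transposition of these two preserves the coloring.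

So there are two mechanisms: a red set of neighbors as a code, and a red rigid tree of its own type. In both, the number $2^\alpha$ is exactly the number of available labels.

## 4. Where greedy coding stops, and where countable blocks stop

The natural first attempt is to go through the vertices in a well-order and give each new vertex $x$ a code $C(x)$, a set of earlier neighbors to which it is joined in red, with different vertices getting different codes. The hope is to show by induction that every color-preserving automorphism $\varphi$ fixes $x$: if the earlier vertices are fixed, then the code of $\varphi(x)$ ought to be the code of $x$.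

This stops at the word "ought". An edge is seen from both of its ends. Let $C(x)$ be the code of $x$ and let $K(x)$ be the set of later vertices that have $x$ in their code. What $\varphi$ respects is the red neighborhood $C(x)\cup K(x)$, and nothing separates the two parts. Here is a failure. In $K_{\aleph_0}$ with vertex set $E\sqcup\{x,x'\}$, take $C\subseteq E$ infinite, $C(x)=C$ and $C(x')=C\cup\{x\}$. The codes differ. But the red neighborhoods of $x$ and $x'$ are $C\cup\{x'\}$ and $C\cup\{x\}$, and the transposition of $x$ and $x'$ preserves the coloring, whatever the colors inside $E$. Asking that codes differ in many elements does not repair the argument in general, because $K(x)$ may be infinite too.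

The cure is to let codes go only upward in degree, $C(x)\subseteq N^+(x)$. Then every vertex of $K(x)$ has smaller degree than $x$, so $K(x)\cap N^+(x)=\emptyset$. Degrees are preserved by automorphisms, so inside $N^+(x)$ the code becomes legible. The price is that only supported vertices can be coded. In a regular graph no vertex is supported.

For the unsupported vertices the second mechanism suggests itself: cut $V$ into well-ordered countable blocks so that each vertex is supported by earlier blocks or has infinitely many neighbors in its own block (Lemma 1 below, with $\beta=\omega$, $\theta=|V|$, shows that this is possible), and put pairwise non-isomorphic red trees on the unsupported parts. This stops at $K_\lambda$ with $\lambda>2^\omega$. Nothing is supported there, so $\lambda$ vertices would lie in countable red trees. There are more than $2^\omega$ of these trees and only $2^\omega$ isomorphism types, so two are isomorphic. Exchanging those two preserves the coloring.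

So the size of a block must grow with the degrees in it. We shall attach to each block a level $\beta$, such that the block has at most $\beta$ vertices, all of degree at least $\beta$, and at most $2^\beta$ vertices lie in blocks of level $\beta$. In each block a vertex will have one of three roles. It is coded by red edges into $N^+$ inside earlier blocks, or it lies in a rigid red tree on $\beta$ vertices of a type used nowhere else, or it hangs on a coded vertex by a short red path. Sections 5 and 6 produce the blocks, Section 7 the roles, Sections 8 and 9 the trees, Section 10 the proof.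

## 5. Cutting a set of size $\theta$ into blocks of size at most $\beta$

The observation that makes support appear is this. Let $X$ be a set of at most $\lambda$ vertices that contains all neighbors of each of its members of degree at most $\lambda$. If $v\notin X$ has $d(v)$ neighbors in $X$, then $d(v)\le\lambda$, while each $u\in N(v)\cap X$ has a neighbor outside $X$ and so has degree greater than $\lambda$. Therefore $v$ is supported by $X$. A vertex outside a closed set either is supported by it or keeps $d(v)$ neighbors outside it.

**Lemma 1.** Let $\beta\le\theta$ be infinite cardinals and let $S,W\subseteq V$ be disjoint with $|W|\le\theta$. Suppose every $v\in W$ has $d(v)\ge\beta$ and is either supported by $S$ or satisfies $|N(v)\cap W|\ge\min(d(v),\theta)$. Then $W$ has a well-ordered partition into nonempty blocks $D$ with $|D|\le\beta$ such that every $v\in D$ is either supported by $S\cup\bigcup\{\text{blocks before }D\}$ or satisfies $|N(v)\cap D|=\beta$.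

*Proof.* Fix $\beta$. We use induction on $\theta\ge\beta$, for all $S,W$ at once.

**Step 1 (this step disposes of the base case).** If $W=\emptyset$, take no blocks. If $\theta=\beta$ and $W\neq\emptyset$, take $W$ as the only block. A vertex $v\in W$ not supported by $S$ has $|N(v)\cap W|\ge\min(d(v),\beta)=\beta$, and $|W|\le\beta$ gives equality.

Now let $\theta>\beta$ and $W\ne\emptyset$, and assume the lemma for all smaller cardinals $\ge\beta$.

**Step 2 (this step writes $W$ as the union of an increasing chain of smaller, nearly closed sets).** Write $W=\{w_\xi:\xi<\theta\}$, with repetitions allowed. For $u\in W$ let $\delta_u=|N(u)\cap W|$ and fix a bijection $e_u:\delta_u\to N(u)\cap W$. For $\xi<\theta$ put $\theta_\xi=|\beta+\xi|=\max(\beta,|\xi|)$. Then $\beta\le\theta_\xi<\theta$ and $\theta_{\xi+1}=\theta_\xi$. We build an increasing sequence of sets $X_\xi\subseteq W$ $(\xi<\theta)$, with $X_0=\emptyset$ and $X_\xi=\bigcup_{\zeta<\xi}X_\zeta$ for limit $\xi$, such that: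

- (a) $|X_\xi|\le\theta_\xi$;
- (b) if $u\in X_\xi$, then $e_u[\beta+\xi]\subseteq X_\xi$;
- (c) $w_\xi\in X_{\xi+1}$;
- (d) if $v\in X_{\xi+1}$, then $|N(v)\cap(X_{\xi+1}\setminus X_\xi)|\ge\min\bigl(\theta_\xi,|N(v)\cap W\setminus X_\xi|\bigr)$.

For the successor step let $X_\xi$ be given. For each $v\in W$ choose a set $f(v)\subseteq N(v)\cap W\setminus X_\xi$ of size $\min(\theta_\xi,|N(v)\cap W\setminus X_\xi|)$, and put $g(v)=f(v)\cup e_v[\beta+\xi+1]$. Then $|g(v)|\le\theta_\xi$. Let $X_{\xi+1}$ be the closure of $X_\xi\cup\{w_\xi\}$ under $g$. By (F2), $|X_{\xi+1}|\le\theta_\xi=\theta_{\xi+1}$, which is (a). The sets $e_v[\beta+\xi+1]$ give (b), the start of the closure gives (c), and the sets $f(v)$ give (d).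

At a limit $\xi$, (a) holds because $|X_\xi|\le|\xi|\cdot\theta_\xi=\theta_\xi$. For (b), let $u\in X_\xi$ and let $\eta<\min(\beta+\xi,\delta_u)$. Since $\beta+\xi=\sup_{\zeta<\xi}(\beta+\zeta)$, there is $\zeta<\xi$ with $\eta<\beta+\zeta$ and $u\in X_\zeta$, so $e_u(\eta)\in X_\zeta\subseteq X_\xi$. Conditions (c) and (d) concern successor indices only.

Put $W_\xi=X_{\xi+1}\setminus X_\xi$. By (c) every vertex of $W$ enters the chain. Since $X_0=\emptyset$ and the chain takes unions at limits, a vertex enters for the first time at a successor index. So the sets $W_\xi$ partition $W$, and $X_\xi=\bigcup_{\zeta<\xi}W_\zeta$.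

**Step 3 (this step checks that each piece $W_\xi$ satisfies the hypotheses with $S\cup X_\xi$ and $\theta_\xi$ in place of $S$ and $\theta$).** The sets $S\cup X_\xi$ and $W_\xi$ are disjoint, $|W_\xi|\le\theta_\xi$, and all degrees are at least $\beta$. Let $v\in W_\xi$. If $v$ is supported by $S$, it is supported by $S\cup X_\xi$. Otherwise $|N(v)\cap W|\ge m:=\min(d(v),\theta)$, and there are two cases.

*Case 1: $|N(v)\cap X_\xi|=d(v)$.* Then $d(v)\le|X_\xi|\le\theta_\xi$. Let $u\in N(v)\cap X_\xi$. If $\delta_u\le\theta_\xi$, then $\delta_u\le\theta_\xi\le\beta+\xi$ as ordinals, so (b) gives $N(u)\cap W=e_u[\beta+\xi]\subseteq X_\xi$. But $v\in N(u)\cap W$ and $v\notin X_\xi$, a contradiction. Hence $d(u)\ge\delta_u>\theta_\xi\ge d(v)$. So all $d(v)$ neighbors of $v$ in $X_\xi$ belong to $N^+(v)$, and $v$ is supported by $X_\xi$.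

*Case 2: $|N(v)\cap X_\xi|<d(v)$.* Also $|N(v)\cap X_\xi|\le\theta_\xi<\theta$, so $|N(v)\cap X_\xi|<m$. Since $m$ is infinite and $|N(v)\cap W|\ge m$, we get $|N(v)\cap W\setminus X_\xi|\ge m$. By (d),
$$|N(v)\cap W_\xi|\ge\min(\theta_\xi,m)=\min(\theta_\xi,d(v)),$$
where the equality holds because $\theta_\xi<\theta$.

**Step 4 (this step puts the pieces together).** Since $\beta\le\theta_\xi<\theta$, the induction hypothesis applies to each $W_\xi$ and gives a well-ordered partition of it. Concatenate these in the order of $\xi$. For a block $D\subseteq W_\xi$, the blocks before $D$ cover exactly $X_\xi$ and the earlier blocks of $W_\xi$, so "supported by $S\cup X_\xi\cup{}$earlier blocks of $W_\xi$" is the same as "supported by $S\cup{}$all earlier blocks". $\square$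

## 6. Levels: at most $\kappa^\beta$ vertices in blocks of level $\beta$

Lemma 1 does not choose $\beta$. Now we cut $V$ into shells $W_\beta$, one for each infinite cardinal $\beta$, with $|W_\beta|\le\kappa^\beta$ and all degrees in $W_\beta$ at least $\beta$, and apply Lemma 1 in each shell. This is where the counting hypothesis enters. For Theorem A read $\kappa=2$.

**Lemma 2.** Let $\kappa\ge 2$ be a cardinal and suppose $|V_\alpha|\le\kappa^\alpha$ for all infinite $\alpha$. Then $V$ has a well-ordered partition into nonempty blocks $D$, each with an infinite cardinal level $\beta(D)$, such that: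

1. $|D|\le\beta(D)$, and $d(v)\ge\beta(D)$ for all $v\in D$;
2. each $v\in D$ is supported by the union of the blocks before $D$, or $|N(v)\cap D|=\beta(D)$;
3. for each $\beta$, the union of the blocks of level $\beta$ has size at most $\kappa^\beta$.

*Proof.* Put $\theta_\beta=\kappa^\beta$. By (F3), $\theta_\beta$ is nondecreasing in $\beta$ and $\theta_\beta>\beta$. By (F4), $\bigl|\bigcup_{\gamma\le\beta}V_\gamma\bigr|\le\beta\cdot\theta_\beta=\theta_\beta$, where $\gamma$ ranges over infinite cardinals, as it does throughout this proof. Fix bijections $e_u:d(u)\to N(u)$.

**Step 1 (this step builds an increasing family of nearly closed sets $S_\beta$ that swallow the vertices of small degree).** For infinite cardinals $\beta\le|V|$ we define $S_\beta$ recursively. Let $S_{<\beta}=\bigcup_{\gamma<\beta}S_\gamma$ and $\sigma_\beta=\sup_{\gamma<\beta}\theta_\gamma$; in particular $S_{<\omega}=\emptyset$ and $\sigma_\omega=0$. We require: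

- (e) $|S_\beta|\le\theta_\beta$ and $S_\beta\supseteq S_{<\beta}\cup\bigcup_{\gamma\le\beta}V_\gamma$;
- (f) if $u\in S_\beta$, then $e_u[\theta_\beta]\subseteq S_\beta$;
- (g) if $v\in S_\beta$, then $|N(v)\cap(S_\beta\setminus S_{<\beta})|\ge\min\bigl(\theta_\beta,|N(v)\setminus S_{<\beta}|\bigr)$.

First, $|S_{<\beta}|\le\sigma_\beta\le\theta_\beta$. For $\beta=\omega$ this is clear. If $\beta=\gamma^+$, then $S_{<\beta}=S_\gamma$ has size at most $\theta_\gamma=\sigma_\beta$. If $\beta>\omega$ is a limit cardinal, then $\sigma_\beta\ge\beta$ because $\theta_\gamma>\gamma$ for all $\gamma<\beta$, so $|S_{<\beta}|\le\beta\cdot\sigma_\beta=\sigma_\beta$. Now choose for each $v\in V$ a set $f(v)\subseteq N(v)\setminus S_{<\beta}$ of size $\min(\theta_\beta,|N(v)\setminus S_{<\beta}|)$, and let $S_\beta$ be the closure of $S_{<\beta}\cup\bigcup_{\gamma\le\beta}V_\gamma$ under $v\mapsto f(v)\cup e_v[\theta_\beta]$. By (F2) it has size at most $\theta_\beta$, and (e), (f), (g) hold.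

**Step 2 (this step records the closure property of $S_{<\beta}$).** We claim:
$$\text{if } u\in S_{<\beta}\text{ and }d(u)\le\sigma_\beta,\text{ then }N(u)\subseteq S_{<\beta}.\tag{1}$$
Let $\eta<d(u)$. Then $\eta<\sigma_\beta$, so $\eta<\theta_\gamma$ for some $\gamma<\beta$. Enlarging $\gamma$ below $\beta$, we may assume also $u\in S_\gamma$, because the sets $S_\gamma$ increase and $\theta_\gamma$ is nondecreasing. By (f), $e_u(\eta)\in S_\gamma\subseteq S_{<\beta}$.

**Step 3 (this step shows that the shells satisfy the hypotheses of Lemma 1).** Put $W_\beta=S_\beta\setminus S_{<\beta}$. Every $v$ has $d(v)\le|V|$ and lies in $S_{d(v)}$, so the shells partition $V$. Let $v\in W_\beta$. Then $d(v)\ge\beta$, since $d(v)=\gamma<\beta$ would give $v\in V_\gamma\subseteq S_\gamma\subseteq S_{<\beta}$.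

If $|N(v)\cap S_{<\beta}|=d(v)$, then $d(v)\le|S_{<\beta}|\le\sigma_\beta$. Each $u\in N(v)\cap S_{<\beta}$ has the neighbor $v\notin S_{<\beta}$, so (1) gives $d(u)>\sigma_\beta\ge d(v)$. Hence $v$ is supported by $S_{<\beta}$. Otherwise $|N(v)\cap S_{<\beta}|<d(v)$, so $|N(v)\setminus S_{<\beta}|=d(v)$, and (g) gives $|N(v)\cap W_\beta|\ge\min(\theta_\beta,d(v))$.

**Step 4 (this step produces the blocks).** Apply Lemma 1 to $S=S_{<\beta}$, $W=W_\beta$, $\theta=\theta_\beta$ and this $\beta$. Give all resulting blocks level $\beta$, and concatenate in the order of $\beta$. The blocks before a block of level $\beta$ cover $S_{<\beta}$ and the earlier blocks of $W_\beta$. So Lemma 1 gives (2) and $|D|\le\beta$; the degree bound was shown in Step 3; and the blocks of level $\beta$ have union $W_\beta$, of size at most $\theta_\beta=\kappa^\beta$. $\square$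

*Example 1.* Let $G=K_{\omega,\lambda}$ with $\omega<\lambda\le2^\omega$ and sides $M,Z$ as in Section 2. Choose an infinite countable $Z_0\subseteq Z$. Let the first block be $D_0=M\cup Z_0$, followed by the singletons $\{z\}$, $z\in Z\setminus Z_0$, in some well-order, all of level $\omega$. This partition has the properties of Lemma 2 for $\kappa=2$: blocks are countable; every vertex of $D_0$ has $\omega$ neighbors in $D_0$; each later $z$ is supported by $M\subseteq D_0$; and the total number of vertices is $\lambda\le2^\omega$.

*Example 2.* Take $\lambda=\aleph_1$ and add to $K_{\omega,\lambda}$ one vertex $v$ joined to vertices $x_0,x_1,x_2,\dots$ of $Z$. All degrees in $Z\cup\{v\}$ are $\omega$, so $N^+(v)=\emptyset$ and $v$ is never supported. Choose $Z_0$ infinite, countable and disjoint from $\{x_0,x_1,\dots\}$. The blocks $D_0=M\cup Z_0$, then $D_1=\{v,x_0,x_1,\dots\}$, then the remaining singletons again satisfy Lemma 2 with all levels $\omega$: the $x_n$ are supported by $D_0$, and $v$ has $\omega$ neighbors in $D_1$. All neighbors of $v$ are coded vertices, so in this partition $v$ can neither be coded nor be put into a tree of uncoded vertices. It has to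 hang on some $x_n$. This is the third role.

## 7. Three roles: coded vertices $P$, hanging vertices $Q$, tree vertices $A$

Fix a partition as in Lemma 2. Let $D$ be a block of level $\beta$. Let $P_D$ be the set of all $v\in D$ supported by the union of the earlier blocks, and $T_D=D\setminus P_D$. By Lemma 2, each $v\in T_D$ has $\beta$ neighbors in $D$, and $|T_D|\le\beta$.

**Step 1 (this step reserves private neighbors, so that hanging can be injective).** There are pairwise disjoint sets $B_v\subseteq N(v)\cap D$ $(v\in T_D)$ with $|B_v|=\beta$. If $T_D=\emptyset$ there is nothing to do. Otherwise enumerate $T_D\times\beta$ in order type $\beta$. At the step for $(v,\eta)$, put into $B_v$ a neighbor of $v$ in $D$ that was not chosen before. This is possible, as fewer than $\beta$ vertices were chosen before and $v$ has $\beta$ neighbors in $D$. Each $B_v$ receives $\beta$ distinct vertices.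

**Step 2 (this step lets hanging vertices spread out from $P_D$).** Let $R^0=P_D$ and
$$R^{n+1}=R^n\cup\{v\in T_D: B_v\cap R^n\neq\emptyset\}.$$
Put $Q_D=\bigcup_nR^n\setminus P_D$ and $A_D=D\setminus\bigcup_nR^n$. For $v\in P_D\cup Q_D$ let $\rho(v)$ be the least $n$ with $v\in R^n$. If $y\in Q_D$ and $\rho(y)=n+1$, then $y$ entered because $B_y\cap R^n\neq\emptyset$; choose $a(y)\in B_y\cap R^n$. Let $P,Q,A$ be the unions of the $P_D,Q_D,A_D$ over all blocks $D$, so $V=P\sqcup Q\sqcup A$.

**Step 3 (this step lists what we shall use).**

- **(P)** For $x\in P_D$ the set $U(x):=N^+(x)\cap\bigcup\{\text{blocks before }D\}$ has size $d(x)$. This is the definition of $P_D$.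
- **(Q)** The map $a:Q\to P\cup Q$ is injective. For $y\in Q_D$, $a(y)$ is a neighbor of $y$, lies in $P_D\cup Q_D$, and $\rho(a(y))<\rho(y)$. Injectivity holds because $a$ maps each block into itself and the sets $B_y$ within a block are disjoint.
- **(A)** Every $v\in A_D$ has $\beta$ neighbors in $A_D$. Indeed $v\in T_D$, and $B_v$ meets no $R^n$, so $B_v\subseteq A_D$. Consequently $A_D=\emptyset$ or $|A_D|=\beta$.

We write $a^{-1}(z)=\{y\in Q: a(y)=z\}$; this set has at most one element.

In Example 1, $A_{D_0}=D_0$ and all other vertices are in $P$. In Example 2, $A_{D_0}=D_0$, $P_{D_1}=\{x_0,x_1,\dots\}$ and $Q_{D_1}=\{v\}$, with $a(v)$ one of the $x_n$.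

## 8. Trees of decreasing sequences of ordinals

On $A_D$ we want red trees on $\beta$ vertices with no symmetry, and $2^\beta$ types of them. There is a side condition. A coded vertex $x$ will be recognizable because the number of its red neighbors in $N^+(x)$ equals $d(x)$. A tree vertex must not look like that, and its degree in $G$ may be as small as $\beta$. So we want tree degrees below $\beta$. They cannot all be below $\beta$ when $\beta$ is regular and uncountable: in a connected graph with all degrees below such a $\beta$, by induction fewer than $\beta$ vertices lie at distance $n$ from a given vertex, so the graph has fewer than $\beta$ vertices. We allow one exceptional vertex per tree, the root.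

**Definition (the trees $\tau_X$).** For an infinite cardinal $\beta$ let $\mathcal X_\beta=\{X\subseteq\beta:0\in X,\ |X|=\beta\}$. For $X\in\mathcal X_\beta$, the vertices of $\tau_X$ are the finite strictly decreasing sequences of ordinals $(\eta_1,\dots,\eta_k)$, $k\ge0$, with $\eta_1\in X$ if $k\ge1$. Each $s$ is joined to its one-step extensions $s^\frown\eta$, called its children. The empty sequence $\emptyset$ is the root.

By (F3), $|\mathcal X_\beta|=2^\beta$. By (F1), $|\tau_X|=\beta$. The root has degree $|X|=\beta$. A vertex with last entry $\eta$ has one child for each ordinal below $\eta$, plus its parent, so its degree is $|\eta|+1<\beta$.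

*Example.* Let $\beta=\omega$ and $X=\{0,2,3,4,\dots\}$. The root has children $(0),(2),(3),\dots$. The child $(0)$ is a leaf. The child $(2)$ has children $(2,0)$ and $(2,1)$; the first is a leaf, and the second has one child, the leaf $(2,1,0)$.

**Lemma 3.** If $X\in\mathcal X_\beta$, $Y\in\mathcal X_{\beta'}$ and $\psi:\tau_X\to\tau_Y$ is a graph isomorphism, then $\beta=\beta'$, $X=Y$ and $\psi=\mathrm{id}$.

*Proof.* **Step 1 (this step shows that $\psi$ respects roots and children).** In each tree the root is the unique vertex of maximum degree, with degree $\beta$, respectively $\beta'$. So $\psi(\emptyset)=\emptyset$ and $\beta=\beta'$. Then $\psi$ preserves the distance to the root. The children of $s$ are the neighbors of $s$ that are farther from the root, so $\psi$ maps them bijectively onto the children of $\psi(s)$.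

**Step 2 (this step recovers the last entry of a vertex from the tree structure).** There is no infinite chain in which each vertex is a child of the one before it, since the entries would be an infinite decreasing sequence of ordinals. So we may define recursively $\mathrm{rk}(s)=\sup\{\mathrm{rk}(t)+1: t\text{ a child of }s\}$. By well-founded induction, $\mathrm{rk}(\psi(s))=\mathrm{rk}(s)$. A non-root vertex with last entry $\eta$ has rank $\eta$: its children have as last entries all ordinals $\eta'<\eta$, so by induction on $\eta$ its rank is $\sup\{\eta'+1:\eta'<\eta\}=\eta$. Hence $\psi$ preserves last entries of non-root vertices.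

**Step 3 (this step concludes).** We show $\psi(s)=s$ by induction on the length of $s$. The root is fixed. If $\psi(s)=s$, then $\psi(s^\frown\eta)$ is a child of $s$ with last entry $\eta$, so it is $s^\frown\eta$. Finally $\psi$ maps $\{(\eta):\eta\in X\}$ onto $\{(\eta):\eta\in Y\}$, so $X=Y$. $\square$

## 9. Covering $A_D$ by trees with harmless roots

The root of a tree has $\beta$ red neighbors. It causes confusion only if its degree in $G$ is $\beta$ and $\beta$ of those red neighbors have higher degree. This can happen. In Example 1, if the root were a vertex $z\in Z_0$, its $\omega$ red neighbors would all lie in $M$ and have degree $\lambda>\omega=d(z)$, so $z$ would look coded. There the remedy is to take roots in $M$. The next lemma does this in general: a vertex with few neighbors of its own degree becomes a child rather than a root.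

**Lemma 4.** Let $D$ be a block of level $\beta$ with $A_D\neq\emptyset$, and let $X_i\in\mathcal X_\beta$ for $i<\beta$. Then there are $I\subseteq\beta$ and a spanning forest $F_D$ of $G[A_D]$ whose components are copies $C_i\cong\tau_{X_i}$ $(i\in I)$, such that the root $r$ of each $C_i$ satisfies: $d(r)>\beta$, or all $F_D$-neighbors of $r$ have degree $\beta$ in $G$.

*Proof.* **Step 1 (this step sorts the vertices of $A_D$).** By Lemma 2(1), each $v\in A_D$ is *low*, meaning $d(v)=\beta$, or *high*, meaning $d(v)>\beta$. Call $v$ *good* if it is high or has $\beta$ low neighbors in $A_D$. By (A), every $v\in A_D$ has $\beta$ neighbors in $A_D$, so a vertex that is not good has $\beta$ high neighbors in $A_D$.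

**Step 2 (this step sets up a construction of length $\beta$ that embeds all trees simultaneously).** By (A) we can enumerate $A_D=\{v_i:i<\beta\}$ bijectively. The set $J=\{(i,s): i<\beta,\ s\in\tau_{X_i}\}$ has size $\beta$; enumerate it as $\{j_\xi:\xi<\beta\}$. We build an injective partial map $h:J\rightharpoonup A_D$. A vertex is *used* if it is in the current range of $h$. At step $\xi$, with $j_\xi=(i,s)$, we process, in order of increasing length, those pairs $(i,t)$ with $t$ an initial segment of $s$ (including $\emptyset$ and $s$) that have not been processed yet. The rules are as follows.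

- Processing $(i,\emptyset)$. If $v_i$ is used, declare $i\notin I$. Otherwise declare $i\in I$. If then $v_i$ is good, set $h(i,\emptyset)=v_i$. If $v_i$ is not good, pick an unused high neighbor $w\in A_D$ of $v_i$, set $h(i,\emptyset)=w$ and $h(i,(0))=v_i$, and mark $(i,(0))$ as processed. Here $(0)\in\tau_{X_i}$ because $0\in X_i$.
- Processing $(i,t^\frown\eta)$. If $i\notin I$, do nothing. If $i\in I$, let $h(i,t^\frown\eta)$ be an unused neighbor of $h(i,t)$ in $A_D$, chosen low if $t=\emptyset$ and $h(i,\emptyset)$ is low.

**Step 3 (this step checks that the choices are possible).** Each step uses only finitely many new vertices, so at every moment fewer than $\beta$ vertices are used. The vertex $w$ exists, because a vertex that is not good has $\beta$ high neighbors in $A_D$. When $(i,t^\frown\eta)$ is processed, $h(i,t)$ is already defined, and it has $\beta$ neighbors in $A_D$ by (A). If $t=\emptyset$ and $h(i,\emptyset)$ is low, then $h(i,\emptyset)=v_i$ was good, since a root $w$ is high. So it has $\beta$ low neighbors in $A_D$, and an unused one exists.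

**Step 4 (this step reads off the forest).** Every pair in $J$ gets processed. So $h$ is injective with domain $\{(i,s)\in J:i\in I\}$. It is onto $A_D$, since $v_i$ is used once $(i,\emptyset)$ has been processed. Let $F_D$ consist of the edges $h(i,t)\,h(i,t^\frown\eta)$; these are edges of $G$ by construction. For $i\in I$ the map $s\mapsto h(i,s)$ is an isomorphism from $\tau_{X_i}$ onto a component $C_i$, and these components cover $A_D$. If the root $h(i,\emptyset)$ is not high, it is low; then no child was placed in advance, and all its children, which are its only $F_D$-neighbors, were chosen low. This is the root condition. $\square$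

## 10. The red edges and the proof of Theorem A

Let $G$ satisfy the hypotheses of Theorem A. Take the blocks of Lemma 2 for $\kappa=2$ and the sets and maps of Section 7.

**Step 1 (this step gives every tree its own isomorphism type).** Blocks are nonempty, so by Lemma 2(3) there are at most $2^\beta$ blocks of level $\beta$. Since $2^\beta\cdot\beta=2^\beta=|\mathcal X_\beta|$, we can choose sequences $(X_i)_{i<\beta}$ for the blocks $D$ of level $\beta$ with $A_D\ne\emptyset$ so that all sets chosen, over all these blocks and all $i<\beta$, are distinct. Apply Lemma 4 in each of these blocks and let $F$ be the union of the forests $F_D$. It is a spanning forest of $G[A]$, and by Lemma 3 its components are asymmetric and pairwise non-isomorphic.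

**Step 2 (this step chooses codes that differ infinitely often).** For each infinite $\alpha$ we choose sets $C(x)\subseteq U(x)$ with $|C(x)|=\alpha$, for $x\in P\cap V_\alpha$, such that $C(x)\triangle C(x')$ is infinite whenever $x\neq x'$. Being merely different would not be enough: one extra red edge, from $x$ to the vertex hanging on it, may also go upward in degree.

Enumerate $P\cap V_\alpha=\{x_\xi:\xi<\nu\}$ bijectively with a cardinal $\nu\le2^\alpha$, and choose recursively. At stage $\xi$ fix $\zeta<\xi$. If $Y\subseteq U(x_\xi)$ and $Y\triangle C(x_\zeta)$ is finite, then $Y\triangle\bigl(C(x_\zeta)\cap U(x_\xi)\bigr)$ is a finite subset of $U(x_\xi)$. As $|U(x_\xi)|=\alpha$, there are at most $\alpha$ such $Y$. Altogether at most $|\xi|\cdot\alpha<2^\alpha$ sets are forbidden at stage $\xi$, while $U(x_\xi)$ has $2^\alpha$ subsets of size $\alpha$. So a choice is possible.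

**Step 3 (this step defines the coloring and lists the red neighbors of each vertex).** Color red

- the edges of $F$,
- the edges $y\,a(y)$ for $y\in Q$,
- the edges $xu$ for $x\in P$, $u\in C(x)$,

and color all other edges blue. Let $\mathrm{Red}(v)$ be the set of vertices joined to $v$ by a red edge, $\mathrm{Red}^+(v)=\mathrm{Red}(v)\cap N^+(v)$, and $K(v)=\{x\in P: v\in C(x)\}$. Then $K(v)\subseteq P$. If $x\in K(v)$, then $v\in C(x)\subseteq N^+(x)$, so $d(x)<d(v)$. Hence
$$K(v)\cap N^+(v)=\emptyset.\tag{2}$$
Edges of $F$ have both ends in $A$, and edges $y\,a(y)$ have both ends in $P\cup Q$, with $y\in Q$. Going through the three kinds of red edges we get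
$$\mathrm{Red}(v)=\begin{cases}C(v)\cup a^{-1}(v)\cup K(v)& \text{if } v\in P,\\ \{a(v)\}\cup a^{-1}(v)\cup K(v)& \text{if } v\in Q,\\ N_F(v)\cup K(v)& \text{if } v\in A.\end{cases}\tag{3}$$

Let $\varphi$ be an automorphism of $G$ that preserves the coloring. It preserves degrees, so $\varphi(\mathrm{Red}(v))=\mathrm{Red}(\varphi(v))$ and $\varphi(\mathrm{Red}^+(v))=\mathrm{Red}^+(\varphi(v))$. We must show $\varphi=\mathrm{id}$.

**Step 4 (this step shows that $\varphi$ recognizes coded vertices).** We claim
$$P=\{v\in V:|\mathrm{Red}^+(v)|=d(v)\},\tag{4}$$
and therefore $\varphi(P)=P$.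

- Let $v\in P$. Then $C(v)\subseteq\mathrm{Red}^+(v)$ has size $d(v)$, and $|\mathrm{Red}^+(v)|\le d(v)$.
- Let $v\in Q$. By (3) and (2), $\mathrm{Red}^+(v)\subseteq\{a(v)\}\cup a^{-1}(v)$, so $|\mathrm{Red}^+(v)|\le2<d(v)$.
- Let $v\in A_D$ with $D$ of level $\beta$. By (3) and (2), $\mathrm{Red}^+(v)\subseteq N_F(v)$. If $v$ is not a root, then $|N_F(v)|<\beta\le d(v)$. If $v$ is a root with $d(v)>\beta$, then $|N_F(v)|=\beta<d(v)$. If $v$ is a root with $d(v)=\beta$, then by Lemma 4 all its $F$-neighbors have degree $\beta=d(v)$, so $\mathrm{Red}^+(v)=\emptyset$. In all cases $|\mathrm{Red}^+(v)|<d(v)$.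

**Step 5 (this step shows that $\varphi$ fixes $A$ pointwise).** Let $H$ be the graph on $V\setminus P$ formed by the red edges with no end in $P$. By Step 4, $\varphi$ restricts to an automorphism of $H$. Since $K(v)\subseteq P$, (3) shows that the $H$-neighbors of $v\in A$ are exactly the vertices of $N_F(v)\subseteq A$, while a vertex of $Q$ has at most two $H$-neighbors, all in $Q$. So no edge of $H$ joins $A$ to $Q$. The components of $H$ inside $A$ are the components of $F$, each containing a root of infinite $H$-degree, and every other component of $H$ lies in $Q$ and has all degrees at most $2$. Hence the components of $F$ are exactly the components of $H$ that contain a vertex of infinite $H$-degree, and $\varphi$ permutes them. It maps each component isomorphically onto a component. As they are pairwise non-isomorphic, each is mapped to itself; as they are asymmetric, $\varphi$ is the identity on each. Since $F$ spans $A$, $\varphi$ fixes $A$ pointwise.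

**Step 6 (this step shows, block by block, that $\varphi$ fixes $P$ and $Q$).** We use induction along the well-ordering of the blocks. Assume that $\varphi$ fixes all blocks before $D$ pointwise. The vertices of $A_D$ are fixed by Step 5.

*Coded vertices.* Let $x\in P_D$ and $x'=\varphi(x)$. By Step 4, $x'\in P$, and $d(x')=d(x)$. By (3) and (2),
$$\mathrm{Red}^+(x)=C(x)\cup Y,\qquad \mathrm{Red}^+(x')=C(x')\cup Y',\qquad |Y|,|Y'|\le1,$$
with $Y\subseteq a^{-1}(x)$ and $Y'\subseteq a^{-1}(x')$. The set $C(x)\subseteq U(x)$ lies in earlier blocks, so $\varphi$ fixes it pointwise. Applying $\varphi$ to $\mathrm{Red}^+(x)$ gives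
$$C(x)\cup\varphi(Y)=C(x')\cup Y'.$$
Hence $C(x)\triangle C(x')\subseteq\varphi(Y)\cup Y'$ is finite. By the choice of codes in Step 2, $x'=x$. Note that $x'$ was not assumed to lie in $D$; this is what reading the whole code inside $N^+$ buys us.

*Hanging vertices.* Let $y\in Q_D$ and assume, by induction on $\rho$, that all vertices of $P_D\cup Q_D$ with smaller $\rho$ are fixed. Let $z=a(y)$. By (Q), $z$ has smaller $\rho$, so it is fixed, and $a^{-1}(z)=\{y\}$. Since $zy$ is red and $y\notin P$, we have $\varphi(y)\in\mathrm{Red}(z)\setminus P$.

- If $z\in P$, then $\mathrm{Red}(z)\setminus P\subseteq C(z)\cup\{y\}$ by (3). The set $C(z)$ lies in blocks before $D$, so it is fixed pointwise and $y\notin C(z)$. If $\varphi(y)$ were in $C(z)$, then $\varphi(\varphi(y))=\varphi(y)$, and injectivity would give $\varphi(y)=y\in C(z)$, a contradiction. So $\varphi(y)=y$.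
- If $z\in Q$, then $\mathrm{Red}(z)\setminus P\subseteq\{a(z),y\}$ by (3). Since $\rho(a(z))<\rho(z)<\rho(y)$, the vertex $a(z)$ is fixed and differs from $y$. By injectivity $\varphi(y)\neq a(z)$, so $\varphi(y)=y$.

Thus $D$ is fixed pointwise. By induction $\varphi=\mathrm{id}$, so $D'(G)\le2$. As noted in Section 1, $D'(G)=1$ exactly when $G$ is asymmetric. This proves Theorem A. $\blacksquare$

## 11. Labels from $\kappa$ colors: proof of Theorem B

If $\kappa$ is finite, then $\kappa^\alpha=2^\alpha$ for all infinite $\alpha$, and Theorem A gives $D'(G)\le2\le\kappa$. So let $\kappa$ be infinite. Take the color set $\{0,1\}\sqcup L$ with $|L|=\kappa$; it has $\kappa$ elements. Now $\kappa^\beta$ may exceed $2^\beta$, and then there may be too few tree types and too few subsets. Instead of subsets we use functions into $L$, of which there are $\kappa^\beta$.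

**Step 1 (this step fixes the structure).** Take the blocks of Lemma 2 for this $\kappa$, and $P,Q,A,a,U,\rho$ from Section 7. In each block $D$ of level $\beta$ with $A_D\ne\emptyset$, apply Lemma 4 with every $X_i=\beta$, which belongs to $\mathcal X_\beta$. Let $F=\bigcup_DF_D$. Each component $C$ of $F$ in a block of level $\beta$ has an isomorphism $h_C:\tau_\beta\to C$, unique by Lemma 3.

**Step 2 (this step chooses labels for trees and for coded vertices).** By Lemma 2(3), at most $\kappa^\beta$ components of $F$ lie in blocks of level $\beta$. Assign to them pairwise distinct functions $g_C:\beta\to L$. For each infinite $\alpha$ choose functions $c_x:U(x)\to L$, for $x\in P\cap V_\alpha$, that are pairwise distinct as sets of ordered pairs. This is done by a recursion indexed by a cardinal at most $\kappa^\alpha$: at each stage fewer than $\kappa^\alpha$ functions have been chosen, and since $|U(x)|=\alpha$ there are $\kappa^\alpha$ functions $U(x)\to L$. Put $C(x)=U(x)$ for $x\in P$.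

**Step 3 (this step defines the coloring).**

- Color the edge $h_C(\emptyset)\,h_C((\eta))$ with $g_C(\eta)$, for each component $C$ of $F$ of level $\beta$ and each $\eta<\beta$.
- Color all other edges of $F$ and all edges $y\,a(y)$, $y\in Q$, with $1$.
- Color $xu$ with $c_x(u)$ for $x\in P$, $u\in U(x)$.
- Color all remaining edges $0$.

No edge gets two colors. Edges of $F$ lie inside $A$; edges $y\,a(y)$ lie inside a block and avoid $A$; edges $xu$ with $u\in U(x)$ join different blocks, and $x$ is determined as the end of smaller degree, so the color $c_x(u)$ is unambiguous.

Call all nonzero colors red, and define $\mathrm{Red}$, $\mathrm{Red}^+$ and $K$ as before, with $C(x)=U(x)$. The red edges are again the edges of $F$, the edges $y\,a(y)$, and the edges $xu$ with $u\in C(x)$, so (2) and (3) hold with the same proof. Let $\varphi$ be an automorphism preserving the coloring. It preserves degrees and redness.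

**Step 4 (this step shows $\varphi(P)=P$).** Equation (4) holds. For $v\in P$, the set $C(v)=U(v)\subseteq\mathrm{Red}^+(v)$ has size $d(v)$. For $v\in Q$, $|\mathrm{Red}^+(v)|\le2<d(v)$. For $v\in A_D$ with $D$ of level $\beta$, $\mathrm{Red}^+(v)\subseteq N_F(v)$, and this has size less than $\beta\le d(v)$ if $v$ is not a root and size $\beta<d(v)$ if $v$ is a root with $d(v)>\beta$; for a root with $d(v)=\beta$ Lemma 4 gives $\mathrm{Red}^+(v)=\emptyset$.

**Step 5 (this step shows that $\varphi$ fixes $A$ pointwise).** As in Section 10, Step 5, let $H$ be the graph of red edges with no end in $P$. By (3), the components of $H$ with a vertex of infinite $H$-degree are exactly the components of $F$, because vertices of $Q$ have at most two $H$-neighbors, all in $Q$. So $\varphi$ maps each component $C$ of $F$ isomorphically onto a component $C'$. If their levels are $\beta$ and $\beta'$, then $h_{C'}^{-1}\circ\varphi\circ h_C$ is an isomorphism from $\tau_\beta$ to $\tau_{\beta'}$. By Lemma 3, $\beta=\beta'$ and this map is the identity, so $\varphi\circ h_C=h_{C'}$. For $\eta<\beta$ the edge $h_C(\emptyset)\,h_C((\eta))$ of color $g_C(\eta)$ is mapped to $h_{C'}(\emptyset)\,h_{C'}((\eta))$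 of color $g_{C'}(\eta)$. So $g_C=g_{C'}$, hence $C=C'$, and $\varphi\circ h_C=h_C$ says that $\varphi$ is the identity on $C$.

**Step 6 (this step fixes $P$ and $Q$ block by block).** For every $x\in P$ we have
$$c_x=\{(u,\ell): u\in N^+(x),\ \ell\in L,\ xu\text{ has color }\ell\}.\tag{5}$$
The inclusion from left to right is clear. Conversely, let $u\in N^+(x)$ and let $xu$ have color $\ell\in L$. Then $u\in\mathrm{Red}^+(x)$, so by (3) and (2) $u\in U(x)$ or $u\in a^{-1}(x)$. The second is impossible, because then $xu$ would have color $1\notin L$. So $u\in U(x)$ and $\ell=c_x(u)$.

Assume that all blocks before $D$ are fixed pointwise. The vertices of $A_D$ are fixed by Step 5. Let $x\in P_D$. Then $\varphi(x)\in P$ by Step 4, and (5) applied to $x$ and $\varphi(x)$ gives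
$$c_{\varphi(x)}=\{(\varphi(u),\ell):(u,\ell)\in c_x\}=c_x,$$
where the second equality holds because $U(x)$ lies in earlier blocks. Since $\varphi(x)\in P\cap V_{d(x)}$, the choice of the functions gives $\varphi(x)=x$.

Let $y\in Q_D$ and assume that the vertices of $P_D\cup Q_D$ with smaller $\rho$ are fixed. Then $z=a(y)$ is fixed, $a^{-1}(z)=\{y\}$, and $\varphi(y)\in\mathrm{Red}(z)\setminus P$. If $z\in P$, then $\mathrm{Red}(z)\setminus P\subseteq U(z)\cup\{y\}$; since $U(z)$ lies in earlier blocks, it is fixed pointwise and does not contain $y$, so by injectivity $\varphi(y)\notin U(z)$ and $\varphi(y)=y$. If $z\in Q$, then $\mathrm{Red}(z)\setminus P\subseteq\{a(z),y\}$, and $a(z)\ne y$ is fixed because $\rho(a(z))<\rho(y)$, so $\varphi(y)=y$.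

By induction along the blocks $\varphi=\mathrm{id}$, and $D'(G)\le\kappa$. $\blacksquare$

## 12. Regular graphs, $K_{\alpha,\lambda}$ and sharpness: proof of Theorem C

**Step 1 (this step proves part 1).** Let $G$ be $\alpha$-regular. If $|V|\le\kappa^\alpha$, then $V_\alpha=V$, all other $V_\gamma$ are empty, and Theorem B gives $D'(G)\le\kappa$.

Conversely suppose $|V|>\kappa^\alpha$ and fix an edge coloring with at most $\kappa$ colors. Each component has exactly $\alpha$ vertices: at least $\alpha$ because of the degrees, and at most $\alpha$ because every vertex is reached from a given one by a finite path and, by induction, at most $\alpha$ vertices lie at each distance. If there were at most $\kappa^\alpha$ components, we would have $|V|\le\kappa^\alpha\cdot\alpha=\kappa^\alpha$. So there are more than $\kappa^\alpha$ components. Identify the vertex set of each with $\alpha$. An edge-colored graph on $\alpha$ is a function from the set $[\alpha]^2$ of pairs to the colors plus one symbol for "non-edge", and there are at most $(\kappa+1)^\alpha=\kappa^\alpha$ such functions. So two distinct components have the same function, which gives a color-preserving isomorphism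 $\psi$ from one to the other. Apply $\psi$ on the first, $\psi^{-1}$ on the second, and the identity elsewhere. This is a nontrivial automorphism that preserves the coloring. Hence $D'(G)>\kappa$.

The formula follows. If $G$ is asymmetric, $D'(G)=1$. Otherwise $D'(G)\ge2$, and for $\kappa\ge2$ we have $D'(G)\le\kappa$ exactly when $\kappa^\alpha\ge|V|$, so $D'(G)$ is the least such $\kappa$.

**Step 2 (this step proves part 2).** Exchanging two vertices on one side is an automorphism of $K_{\alpha,\lambda}$, so $D'\ge2$. If $\lambda=\alpha$, the graph is $\alpha$-regular on $\alpha\le2^\alpha$ vertices, so $D'=2$ by part 1, in accordance with the formula. Let $\lambda>\alpha$. The side of size $\lambda$ consists of vertices of degree $\alpha$, and the side of size $\alpha$ of vertices of degree $\lambda$. So $|V_\alpha|=\lambda$ and $|V_\lambda|=\alpha\le\kappa^\lambda$. If $\lambda\le\kappa^\alpha$, Theorem B gives $D'\le\kappa$. If $\lambda>\kappa^\alpha$, fix a coloring with at most $\kappa$ colors. Each vertex $x$ of the side of size $\lambda$ determines the function $u\mapsto\text{color of }xu$ on the other side, and there are at most $\kappa^\alpha$ such functions.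 So two vertices $x\ne x'$ have the same function, and the transposition $(x\,x')$ preserves the coloring. Hence $D'>\kappa$. So for $\kappa\ge2$, $D'\le\kappa$ exactly when $\kappa^\alpha\ge\lambda$.

**Step 3 (this step proves part 3).** If $f(\gamma)\le\kappa^\gamma$ for all infinite $\gamma$, the statement is a case of Theorem B. Suppose $f(\gamma)>\kappa^\gamma$ for some $\gamma$. Take $(\kappa^\gamma)^+$ disjoint copies of $K_\gamma$. This graph is $\gamma$-regular, has $(\kappa^\gamma)^+\cdot\gamma=(\kappa^\gamma)^+\le f(\gamma)$ vertices, and has no vertices of other degrees. It satisfies the bounds given by $f$. By part 1, its distinguishing index exceeds $\kappa$. $\blacksquare$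

## 13. Small orders, a star, and a graph with too many vertices of degree $\aleph_0$

*Graphs of order at most $2^{\aleph_0}$.* If $G$ has infinite minimum degree and at most $2^{\aleph_0}$ vertices, then $|V_\alpha|\le2^{\aleph_0}\le2^\alpha$ for all infinite $\alpha$, so $D'(G)\le2$ by Theorem A.

*Infinite minimum degree cannot be dropped.* The star $K_{1,\aleph_0}$ has only one vertex of infinite degree, so the counting condition holds. But two leaves whose edges have the same color can be exchanged, so all edges need different colors, and $D'=\aleph_0$.

*The counting condition is not necessary for every individual graph.* By Theorem C(3) it is best possible as a condition on the numbers $|V_\alpha|$, and by Theorem C(1) it is necessary for regular graphs. Yet let $\lambda>2^{\aleph_0}$ and join each vertex of $K_\lambda$ by one edge to one vertex of its own private copy of $K_{\aleph_0}$. Then $|V_{\aleph_0}|=\lambda>2^{\aleph_0}$. Color $K_\lambda$ and each copy of $K_{\aleph_0}$ by distinguishing $2$-colorings, which exist by Theorem A, and the joining edges arbitrarily with the same two colors. A color-preserving automorphism preserves $V_\lambda=V(K_\lambda)$, so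 it fixes this set pointwise. It then fixes the unique neighbor of degree $\aleph_0$ of each vertex of $K_\lambda$. The copies of $K_{\aleph_0}$ are the components of $G[V_{\aleph_0}]$, and each contains one of these fixed vertices, so each copy is preserved and hence fixed pointwise. Thus $D'\le2$. The graph is not asymmetric, since within one copy two vertices not incident with the joining edge can be exchanged. So $D'=2$.
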